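# A simplex with spikes, and three functional triplings that do not agree

## 1. A simplex with spikes

All groups in these notes are abelian. Write $\mathbb N_0=\{0,1,2,\dots\}$, and let $\varepsilon_i$ be the $i$-th unit vector of $\mathbb Z^D$.

Here is the set on which everything turns. Fix integers $K,m\ge 1$ with
$$m\ge 768K^5\log_2(16K^3m). \tag{1}$$
For fixed $K$ the right side grows only like $\log m$, so (1) holds for all large $m$. Put
$$d=m^2,\quad j=Km,\quad u=\binom{d+j}{j},\quad N=\Big\lceil \frac{u}{Km}\Big\rceil,\quad D=d+N,$$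
$$E=\{1,\dots,d\},\qquad F=\{d+1,\dots,D\},$$
and let
$$S_0=\Big\{x\in\mathbb N_0^D:\ \operatorname{supp}x\subset E,\ \sum x_i\le j\Big\},\qquad S=S_0\cup\{\varepsilon_k:k\in F\}.$$
So $S_0$ is a discrete simplex of height $j$ in the $d$ directions of $E$, with $|S_0|=\binom{d+j}{j}=u$ points. The set $S$ adds to it $N$ "spikes": single points, each in a new direction.

**Example (toy sizes, ignoring (1)).** Take $d=2$, $j=2$ and two spikes, so $D=4$. In the first two coordinates $S_0$ is $\{(0,0),(1,0),(2,0),(0,1),(1,1),(0,2)\}$, so $u=6$, and $S$ has $8$ points. Adding $\{0,\varepsilon_1,\varepsilon_2\}$ turns the simplex of height $2$ into the simplex of height $3$ ($10$ points) and each spike into $3$ points, so the sum has $10+3+3=16$ points.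

We transplant $S$ into other groups. Elements $b_1,\dots,b_D$ of a group $\Gamma$ are **independent** if $\sum n_ib_i=0$ with $n_i\in\mathbb Z$ forces all $n_i=0$. In particular each $b_i$ has infinite order, although $\Gamma$ may contain torsion elsewhere: in $\mathbb Z\times\mathbb Z/2$ the single element $(1,\bar 1)$ is independent. For independent $b=(b_1,\dots,b_D)$ put
$$U=U(b)=\Big\{\sum x_ib_i:\ x\in S\Big\},\qquad \Delta=\{0,b_1,\dots,b_d\}.$$
By independence $x\mapsto\sum x_ib_i$ is injective on $\mathbb Z^D$.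

The set $U$ is built to react differently to two kinds of pairs of sets.

**Theorem 1.** Let $K,m$ satisfy (1). For every abelian group $\Gamma$ (torsion allowed) and all independent $b_1,\dots,b_D\in\Gamma$:

* (a) $|U+\Delta|\le \frac{6u}{K}\sqrt{|\Delta|}$;
* (b) $|U+A+B|\ge \frac u8\,n$ for all finite $A,B\subset\Gamma$ with $|A|=|B|=n\ge1$.

Measure a pair $(A,B)$ by the ratio $|U+A+B|/\sqrt{|A||B|}$. The lopsided pair $(\Delta,\{0\})$ has ratio at most $6u/K$. Every pair of *equal* sizes has ratio at least $u/8$. For $K\ge49$ the first number is smaller than the second. The next section describes the question that this answers.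

## 2. Max-convolution and the three triplings

Let $G$ be a torsion-free commutative group. Its rank is the largest size of an independent family (possibly infinite). A finitely generated such $G$ is isomorphic to some $\mathbb Z^d$, and this is the case of main interest. All functions are nonnegative and in $\ell^1(G)$.

**Definition (max-convolution).** $(f\star g)(x)=\max_{t\in G}f(t)\,g(x-t)$.

For fixed $x$ the numbers $f(t)g(x-t)$ are summable in $t$, so the maximum is attained. Bounding the maximum by the sum gives $\|f\star g\|_1\le\|f\|_1\|g\|_1$. The operation is associative: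
$$(f\star g\star h)(x)=\max_{t+s+r=x}f(t)g(s)h(r).$$
For indicators, $1_A\star1_B=1_{A+B}$.

**Definition (identically distributed).** The distribution function of $f$ is $F(t)=|\{x\in G: f(x)\ge t\}|$ for $t\in\mathbb R^+$. Write $g\sim h$ if $g$ and $h$ have the same distribution function.

For example, $1_A\sim1_B$ exactly when $|A|=|B|$. On $\mathbb Z$, the functions $2\cdot 1_{\{0\}}+1_{\{5\}}$ and $2\cdot1_{\{3\}}+1_{\{0\}}$ are identically distributed. If $g\sim h$ then $\|g\|_2=\|h\|_2$.

**Definition (functional triplings).** With $g,h$ running over nonnegative functions in $\ell^1(G)$ that are not identically zero,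
$$\gamma(f)=\inf_{g,h}\frac{\|f\star g\star h\|_1}{\|g\|_2\|h\|_2},\qquad \gamma'(f)=\inf_{g\sim h}\frac{\|f\star g\star h\|_1}{\|g\|_2\|h\|_2},\qquad \gamma''(f)=\inf_{g}\frac{\|f\star g\star g\|_1}{\|g\|_2^2}.$$
These are the *unrestricted*, the *isometric* and the *isomeric* tripling.

If $f=1_U$, $g=1_A$, $h=1_B$, the ratio is $|U+A+B|/\sqrt{|A||B|}$. On indicators, $\gamma$ allows all pairs $(A,B)$, $\gamma'$ allows pairs with $|A|=|B|$, and $\gamma''$ allows only $A=B$. Each restriction shrinks the family of tests, so always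
$$\gamma(f)\le\gamma'(f)\le\gamma''(f).$$

D. Matolcsi, I. Ruzsa, G. Shakan and D. Zhelezov, in "An analytic approach to cardinalities of sumsets", arXiv:2003.04075 (2020), pose the conjecture that these are equalities: for every torsion-free commutative $G$ and every nonnegative, not identically zero $f\in\ell^1(G)$, $\gamma(f)=\gamma'(f)=\gamma''(f)$. The conjecture is false, and both equalities fail.

**Theorem 2.** Let $K,m$ satisfy (1), with $u,D$ as in Section 1.

1. If $G$ is torsion-free of rank $\ge D$ (e.g. $\mathbb Z^D$), then $f=1_U$, for any independent $b_1,\dots,b_D\in G$, satisfies $\gamma(f)\le 6u/K$ and $\gamma''(f)\ge\gamma'(f)\ge u/8$. So $\gamma'(f)\ge\frac K{48}\gamma(f)$. For $K\ge49$ this disproves the conjecture.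
2. If $G$ is torsion-free of rank $\ge 2D$, there is a finite $V\subset G$ with $\gamma'(1_V)\le 36u^2/K^2$ and $\gamma''(1_V)\ge u^2/64$. So $\gamma''(1_V)\ge(K/48)^2\gamma'(1_V)$.
3. For every torsion-free commutative group $H$ and every nonnegative nonzero $f\in\ell^1(H)$, the function $f\otimes f$ on $H\times H$, $(f\otimes f)(x,y)=f(x)f(y)$, satisfies $\gamma(f\otimes f)=\gamma'(f\otimes f)=\gamma(f)^2$. In particular, for $H=\mathbb Z^D$, $K\ge 49$, $V=U\times U$: $\gamma(1_V)=\gamma'(1_V)<\gamma''(1_V)$.

Since $K$ is arbitrary, no inequality $\gamma'\le C\gamma$ or $\gamma''\le C\gamma'$ holds with an absolute constant $C$. Counterexamples exist in every torsion-free commutative group of sufficiently large finite rank or of infinite rank. The ranks needed are large, and the argument does not decide what happens in small rank, for instance for $G=\mathbb Z$.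

## 3. A point, and finite subsets of $\mathbb Z$

**A single point.** Let $f=1_{\{0\}}$. Taking $g=h=1_{\{0\}}$ gives $\gamma''(f)\le1$. Conversely, if $g$ attains its maximum at $t_0$, then $(g\star h)(x)\ge g(t_0)h(x-t_0)$, so $\|g\star h\|_1\ge\|g\|_\infty\|h\|_1$. By symmetry $\|g\star h\|_1\ge\|h\|_\infty\|g\|_1$. Multiply these two and use $\|g\|_2^2\le\|g\|_\infty\|g\|_1$, and the same for $h$, to get $\|g\star h\|_1\ge\|g\|_2\|h\|_2$. So $\gamma=\gamma'=\gamma''=1$.

**A finite set $W\subset\mathbb Z$ with $|W|\ge2$.** Recall that nonempty finite $P,P'\subset\mathbb Z$ satisfy $|P+P'|\ge|P|+|P'|-1$. Indeed, if $P=\{p_1<\dots<p_k\}$ and $P'=\{q_1<\dots<q_l\}$, the sums $p_1+q_1<p_1+q_2<\dots<p_1+q_l<p_2+q_l<\dots<p_k+q_l$ are distinct. Applied twice,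
$$|W+A+B|\ge|W|+|A|+|B|-2\ge|A|+|B|\ge2\sqrt{|A||B|}.$$
On the other hand, let $A=B=\{0,\dots,n-1\}$. Then $W+A+B$ lies in an interval with $(\max W-\min W)+2n-1$ points, so the ratio tends to $2$ as $n\to\infty$. Thus $\gamma''(1_W)\le2$, and on the level of sets no pair beats $2$. In Section 6 we will see that functions cannot beat $2$ either, so that $\gamma(1_W)=\gamma'(1_W)=\gamma''(1_W)=2$. Indicator functions on $\mathbb Z$ therefore do not separate the three quantities; the example in Theorem 2 uses many dimensions.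

## 4. Without the spikes, the pair $(\Delta,\Delta)$ is too good

Adding $\{0,\varepsilon_1,\dots,\varepsilon_d\}$ to the simplex of height $j$ gives the simplex of height $j+1$. Its size is larger by the factor $\frac{d+j+1}{j+1}\approx\frac dj=\frac mK$, while $\sqrt{|\Delta|}\approx m$. So the pair $(\Delta,\{0\})$ gains a factor of about $K$ over the trivial pair $(\{0\},\{0\})$. A first attempt is therefore to use $S_0$ alone (write $\Delta=\{0,\varepsilon_1,\dots,\varepsilon_d\}$ here) and hope that the gain is impossible for equal sizes.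

This stops at the pair $(\Delta,\Delta)$. Adding $\Delta$ twice is cheap twice:
$$\frac{|S_0+\Delta+\Delta|}{|\Delta|}=\frac{u}{d+1}\Big(1+\frac d{j+1}\Big)\Big(1+\frac d{j+2}\Big)\le\frac{u}{m^2}\Big(\frac{2m}{K}\Big)^2=\frac{4u}{K^2},$$
where we used $1+\frac dj=1+\frac mK\le\frac{2m}K$. So $\gamma''(1_{S_0})\le4u/K^2$. The symmetric pair gains a factor of order $K^2$ where the lopsided pair gained $K$, and for $K\ge6$ the analogue of Theorem 1(b) for $S_0$ is false.

What distinguishes $(\Delta,\{0\})$ from $(\Delta,\Delta)$ is the size of $A+B$: $|\Delta+\{0\}|=d+1$, whereas $|\Delta+\Delta|=\frac{(d+1)(d+2)}2$. The spikes measure exactly this, because if $A,B$ do not use the directions in $F$, each spike contributes a disjoint copy of $A+B$ to $S+A+B$.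

* For $(\Delta,\{0\})$ the spikes cost $N(d+1)/\sqrt{d+1}\le\frac{2u}{Km}\sqrt{m^2+1}\le\frac{4u}{K}$, using $N\le 2u/(Km)$ (checked in Section 9). This is of the order that we can afford.
* For $(\Delta,\Delta)$ the spikes alone cost $N\frac{d+2}2\ge\frac{u}{Km}\cdot\frac{m^2}{2}=\frac{um}{2K}\ge u$.

Now let $A,B$ be any sets with $|A|=|B|=n$ and $|S+A+B|<un/8$. The plan for a contradiction is as follows.

* The pair $A,B$ could try to absorb the spikes by spreading along the directions in $F$. An inequality (Lemma 2) shows that this is expensive, so most of $A,B$ avoids many spike directions, and those spikes force $|A_1+B_1|\le\lambda n$ for large parts $A_1,B_1$ of $A,B$, with $\lambda$ only of order $K^3m$.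
* Such a small sumset forces $A_1,B_1$ to use few of the $d=m^2$ directions in $E$.
* In few directions the simplex $S_0$ looks like a piece of the cube: a given coordinate exceeds $1$ only for a fraction $\le K^2/m^2$ of the points of $S_0$. Pieces $Q$ of the cube $\{0,1\}^J$ satisfy $|Q+A+B|\ge|Q|\sqrt{|A||B|}$. This gives back nearly the full factor $u$.

All this will be done for down-sets. Section 8 reduces the general case to them.

## 5. Level sets, and Part 1 of Theorem 2 from Theorem 1

The purpose of this section is to show that inequalities about sets of equal size suffice for $\gamma'$.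

For nonnegative $\varphi\in\ell^1(G)$ we have $\|\varphi\|_1=\int_0^\infty|\{\varphi\ge\tau\}|\,d\tau$. Substituting $\tau=s^2$, $\|\varphi\|_1=\int_0^\infty2s\,|\{\varphi\ge s^2\}|\,ds$. The same formula for $\varphi=g^2$ reads $\|g\|_2^2=\int_0^\infty2s\,|\{g\ge s\}|\,ds$.

Let $W\subset G$ be finite and nonempty and let $g\sim h$ be nonzero. For $s>0$ put $A_s=\{g\ge s\}$, $B_s=\{h\ge s\}$. These are finite and $|A_s|=|B_s|$. If $w\in W$, $a\in A_s$, $b\in B_s$, then $(1_W\star g\star h)(w+a+b)\ge g(a)h(b)\ge s^2$. Hence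
$$\|1_W\star g\star h\|_1\ge\int_0^\infty2s\,|W+A_s+B_s|\,ds, \tag{2}$$
while $\int_0^\infty2s|A_s|\,ds=\|g\|_2^2=\|g\|_2\|h\|_2$. Consequently:

* if $|W+A+B|\ge cn$ for all $A,B$ with $|A|=|B|=n\ge1$, then $\gamma'(1_W)\ge c$;
* if $|W+A+A|\ge c|A|$ for all finite nonempty $A$, then (2) with $h=g$ gives $\gamma''(1_W)\ge c$.

**Proof of Theorem 2, Part 1, from Theorem 1.** Choose independent $b_1,\dots,b_D\in G$; this is possible as the rank is at least $D$. With $g=1_\Delta$, $h=1_{\{0\}}$, Theorem 1(a) gives $\gamma(1_U)\le|U+\Delta|/\sqrt{|\Delta|}\le6u/K$. Theorem 1(b) and the first bullet give $\gamma'(1_U)\ge u/8$, and $\gamma''\ge\gamma'$ always. So $\gamma'(1_U)\ge\frac u8=\frac K{48}\cdot\frac{6u}K\ge\frac K{48}\gamma(1_U)$. If $K\ge49$, then $6u/K<u/8$, so $\gamma(1_U)<\gamma'(1_U)\le\gamma''(1_U)$. $\square$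

It remains to prove Theorem 1 (Sections 6–10) and Parts 2 and 3 (Sections 11–12).

## 6. Two inequalities for nonincreasing sequences

The cube inequality will be proved one coordinate at a time. This section contains the two one-dimensional facts needed.

**Lemma 1.** Let $g,h$ be nonincreasing, nonnegative, finitely supported, nonzero sequences on $\mathbb N_0$. Let $(g\star h)(z)=\max_{i+l=z}g_ih_l$ for $z\ge0$ and $(g\star h)(-1)=0$. Then

* (i) $\displaystyle\sum_{z\ge0}(g\star h)(z)\ge\Big(g_0^2+2\sum_{i\ge1}g_i^2\Big)^{1/2}\Big(\sum h_i^2\Big)^{1/2}$;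
* (ii) for $0\le q\le p$, $p>0$: $\displaystyle\sum_{z\ge0}\max\big(p(g\star h)(z),\,q(g\star h)(z-1)\big)\ge(p+q)\|g\|_2\|h\|_2.$

**Merging the two sequences.** This step replaces $g\star h$ by products of consecutive terms of one sequence. Since $g,h$ are nonincreasing and nonzero, $g_0,h_0>0$. Both sides of (i) and (ii) scale in the same way in $g$, in $h$ and in $(p,q)$, so assume $g_0=h_0=1$, $p=1$, $q=\delta\in[0,1]$. Let $m_0\ge m_1\ge m_2\ge\cdots$ enumerate all values $g_i$ and $h_l$ with multiplicity, arranged so that $m_0=g_0$, $m_1=h_0$, the $g_i$ appear in order of index and so do the $h_l$, and the zeros come last, interleaved. For $k\ge1$ the terms $m_0,\dots,m_k$ are $g_0,\dots,g_s,h_0,\dots,h_t$ for some $s,t\ge0$ with $(s+1)+(t+1)=k+1$, i.e. $s+t=k-1$. One of $g_s,h_t$ is $m_k$, and the other is some $m_l$ with $l\le k-1$, hence at least $m_{k-1}$. So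
$$(g\star h)(k-1)\ge g_sh_t\ge m_{k-1}m_k\qquad(k\ge1).$$
For instance, $g=(1,\frac12)$ and $h=(1,\frac13)$ merge to $(1,1,\frac12,\frac13,0,\dots)$, and $g\star h=(1,\frac12,\frac16)$ is exactly the sequence of consecutive products.

Write $x=\|g\|_2^2\ge1$, $y=\|h\|_2^2\ge1$, so that $\sum_{k\ge0}m_k^2=x+y$ and $m_0=m_1=1$.

**Proof of (i).** Since $m_km_{k+1}\ge m_{k+1}^2$,
$$\sum_{z\ge0}(g\star h)(z)\ge\sum_{k\ge0}m_km_{k+1}\ge1+\sum_{k\ge1}m_{k+1}^2=1+(x+y-2)=x+y-1.$$
By the inequality of arithmetic and geometric means, $(2x-1)y\le\big(\frac{2x-1+y}2\big)^2$. Moreover $\frac{2x-1+y}{2}\le x+y-1$ is equivalent to $y\ge1$. So the sum is at least $\sqrt{(2x-1)y}$, and $2x-1=g_0^2+2\sum_{i\ge1}g_i^2$ because $g_0=1$.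

**Proof of (ii): setting up a running balance.** The term $z=0$ on the left side equals $1$. The term $z=k\ge1$ is at least $\max(m_km_{k+1},\delta m_{k-1}m_k)$. So the left side is at least
$$\Sigma:=1+\sum_{k\ge1}m_k\max(m_{k+1},\delta m_{k-1}).$$
We want $\Sigma\ge\frac{1+\delta}2(x+y)$. To get it, we compare $2(1+\delta)$ times the $k$-th term with $\delta^2m_{k-1}^2+2\delta m_k^2+m_{k+1}^2$, because these quadratic expressions add up to $(1+\delta)^2(x+y)$ up to boundary terms. Put
$$\rho_k=2(1+\delta)m_k\max(m_{k+1},\delta m_{k-1})-\delta^2m_{k-1}^2-2\delta m_k^2-m_{k+1}^2,\qquad R_k=\sum_{i=1}^k\rho_i.$$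
It is not true that every $\rho_k\ge0$: if $m_{k-1}=1$ and $m_k=m_{k+1}=0$ then $\rho_k=-\delta^2$. So we keep track of a surplus.

**Claim.** $R_k\ge\max(0,\ \delta^2m_k^2-m_{k+1}^2)$ for all $k\ge0$.

For $k=0$ this reads $0\ge\max(0,\delta^2-1)$, which is true. Let $k\ge1$ and assume the claim for $k-1$. Write $(a,b,c)=(m_{k-1},m_k,m_{k+1})$, so $a\ge b\ge c\ge0$, and $M=\max(c,\delta a)$.

*Case $\delta a\le b$.* Then $\delta b\le\delta a\le M\le b$. Since $\delta a\le M$ and $c\le M$,
$$\rho_k\ge2(1+\delta)bM-2M^2-2\delta b^2=2(M-\delta b)(b-M)\ge0.$$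
Using only $\delta a\le M$, we also have $\rho_k\ge\varphi(M)-c^2$ with $\varphi(M)=2(1+\delta)bM-M^2-2\delta b^2$. This $\varphi$ is concave, with $\varphi(\delta b)=\delta^2b^2$ and $\varphi(b)=b^2\ge\delta^2b^2$, so $\varphi\ge\delta^2b^2$ on $[\delta b,b]$. Hence $\rho_k\ge\delta^2b^2-c^2$. As $R_{k-1}\ge0$, the claim follows for $k$.

*Case $\delta a>b$.* Then $c\le b<\delta a$, so $M=\delta a$. Here we need the surplus $R_{k-1}\ge\delta^2a^2-b^2$:
$$R_k\ge\delta^2a^2-b^2+2\delta(1+\delta)ab-\delta^2a^2-2\delta b^2-c^2=2\delta(1+\delta)ab-(1+2\delta)b^2-c^2.$$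
Since $\delta a\ge b$, this is at least $2(1+\delta)b^2-(1+2\delta)b^2-c^2=b^2-c^2\ge\max(0,\delta^2b^2-c^2)$. This proves the claim.

**Summing up.** The $m_k$ vanish from some point on, so for large $k$ the inequality $R_k\ge0$ contains all terms:
$$2(1+\delta)(\Sigma-1)\ge\sum_{i\ge1}\big(\delta^2m_{i-1}^2+2\delta m_i^2+m_{i+1}^2\big)=\delta^2(x+y)+2\delta(x+y-1)+(x+y-2)=(1+\delta)^2(x+y)-2(1+\delta).$$
Hence $\Sigma\ge\frac{1+\delta}2(x+y)\ge(1+\delta)\sqrt{xy}=(1+\delta)\|g\|_2\|h\|_2$. $\square$

**Remark (the promised value on $\mathbb Z$).** Let $W\subset\mathbb Z$ be finite with $|W|\ge2$. For finitely supported nonzero $g,h$ on $\mathbb Z$, let $g^*,h^*$ list their values in nonincreasing order. Let $z\ge0$ and $i+l\in\{z,z-1\}$ with $i,l\ge0$ and $g_i^*h_l^*>0$. By Section 3 the set $W+\{g\ge g_i^*\}+\{h\ge h_l^*\}$ has at least $|W|+(i+1)+(l+1)-2\ge z+1$ elements, and $1_W\star g\star h\ge g_i^*h_l^*$ on it. So the $(z+1)$-st largest value of $1_W\star g\star h$ is at least $\max\big((g^*\star h^*)(z),(g^*\star h^*)(z-1)\big)$.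 Summing over $z$ and using Lemma 1(ii) with $p=q=1$ gives $\|1_W\star g\star h\|_1\ge2\|g\|_2\|h\|_2$. For general $g,h\in\ell^1$ restrict to larger and larger finite sets: the left side for the restrictions is at most the left side for $g,h$, and the 2-norms converge. So $\gamma(1_W)\ge2$. With $\gamma''(1_W)\le2$ from Section 3, all three triplings equal $2$.

## 7. A piece of the cube plus two down-sets

Let $\Lambda$ be an abelian group and $I$ a finite index set.

**Definition (down-set).** A finite $A\subset\mathbb N_0^I\times\Lambda$ is a *down-set* if $(x,\kappa)\in A$ and $0\le y\le x$ coordinatewise imply $(y,\kappa)\in A$.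

For example, $\{(0,0),(1,0),(0,1)\}\subset\mathbb N_0^2$ is a down-set, and $\{(0,0),(1,1)\}$ is not. The set $S$ of Section 1 is a down-set in $\mathbb N_0^D$. For $L\subset I$ write $\operatorname{supp}_L(x,\kappa)=\{i\in L:x_i\ge1\}$. Subsets of $\mathbb N_0^{I'}$ with $I'\subset I$ are viewed in $\mathbb N_0^I\times\{0\}$, extended by zero coordinates.

**Lemma 2.** Let $I=J\sqcup L$, let $Q\subset\{0,1\}^J$ be a nonempty down-set, and let $A,B\subset\mathbb N_0^I\times\Lambda$ be nonempty finite down-sets. Then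
$$|Q+A+B|\ge|Q|\Big(\sum_{a\in A}2^{|\operatorname{supp}_La|}\Big)^{1/2}|B|^{1/2}.$$

The lemma does two jobs. Bounding the powers of $2$ below by $1$ gives $|Q+A+B|\ge|Q|\sqrt{|A||B|}$. Keeping them shows that elements of $A$ with many nonzero coordinates outside $J$ make the sumset large. For instance, if $J=\emptyset$, $Q=\{0\}$ and $A=B=\{0,1\}^k$, then $A+B=\{0,1,2\}^k$, and the lemma says $3^k\ge3^{k/2}\,2^{k/2}$.

*Proof.* Induction on $|I|$.

**Base case.** If $I=\emptyset$, then $|Q|=1$, $A,B\subset\Lambda$, and $|A+B|\ge\max(|A|,|B|)\ge\sqrt{|A||B|}$.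

**Slicing.** To reduce the dimension, pick $i\in I$. For $t\ge0$ let $A_t$, $B_t$ be the slices of $A,B$ at $x_i=t$, with coordinate $i$ removed. They are down-sets in $\mathbb N_0^{I\setminus i}\times\Lambda$, possibly empty, and $A_0\supseteq A_1\supseteq\cdots$, $B_0\supseteq B_1\supseteq\cdots$ because $A,B$ are down-sets. Put
$$g_t=\Big(\sum_{a\in A_t}2^{|\operatorname{supp}_{L\setminus i}a|}\Big)^{1/2},\qquad h_t=|B_t|^{1/2}.$$
These sequences are nonincreasing, finitely supported and nonzero. Whenever a slice below is empty, the corresponding $g_t$ or $h_t$ is $0$ and the stated lower bound is trivial.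

**A coordinate $i\in L$.** All elements of $Q$ have $i$-th coordinate $0$. The slice of $Q+A+B$ at $x_i=z$ contains $Q+A_t+B_{z-t}$ for $0\le t\le z$, which by induction has size at least $|Q|g_th_{z-t}$. So the slice has size at least $|Q|(g\star h)(z)$. Sum over $z$ and use Lemma 1(i):
$$|Q+A+B|\ge|Q|\Big(g_0^2+2\sum_{t\ge1}g_t^2\Big)^{1/2}\Big(\sum h_t^2\Big)^{1/2}.$$
An element of $A$ with $x_i\ge1$ has one more index in $\operatorname{supp}_L$ than in $\operatorname{supp}_{L\setminus i}$, and an element with $x_i=0$ has the same. So $g_0^2+2\sum_{t\ge1}g_t^2=\sum_{a\in A}2^{|\operatorname{supp}_La|}$. Also $\sum h_t^2=|B|$.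

**A coordinate $i\in J$.** Let $Q_0\supseteq Q_1$ be the slices of $Q$ at $x_i=0$ and $x_i=1$. These are down-sets in $\{0,1\}^{J\setminus i}$, with $Q_0\ne\emptyset$ and $Q_1$ possibly empty. The slice of $Q+A+B$ at $z$ contains $Q_\epsilon+A_t+B_l$ whenever $\epsilon+t+l=z$. By induction its size is at least $\max\big(|Q_0|(g\star h)(z),\ |Q_1|(g\star h)(z-1)\big)$. Sum over $z$ and apply Lemma 1(ii) with $p=|Q_0|$, $q=|Q_1|$:
$$|Q+A+B|\ge(|Q_0|+|Q_1|)\|g\|_2\|h\|_2=|Q|\,\|g\|_2\|h\|_2.$$
Here $L\setminus i=L$, so $\|g\|_2^2=\sum_{a\in A}2^{|\operatorname{supp}_La|}$, and $\|h\|_2^2=|B|$. $\square$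

## 8. Unwinding and compression: reduction to down-sets

Theorem 1(b) concerns arbitrary $A,B$ in an arbitrary $\Gamma$. We now replace them by down-sets of the same sizes without increasing $|U+A+B|$.

**Definition (unwinding along $b$).** Let $b\in\Gamma$ have infinite order. For finite $X\subset\Gamma$ put
$$X^b=\{(t,\kappa)\in\mathbb N_0\times\Gamma/\langle b\rangle:\ t<|X\cap\kappa|\}.$$

In words, we only record how many points of $X$ lie in each coset of $\langle b\rangle$.

**Example.** Let $\Gamma=\mathbb Z$, $b=2$, $X=\{0,2,5\}$. The even coset contains two points and the odd coset one, so $X^b=\{(0,\bar0),(1,\bar0),(0,\bar1)\}\subset\mathbb N_0\times\mathbb Z/2$. The quotient can have torsion even if $\Gamma$ has none. Here $X+X=\{0,2,4,5,7,10\}$ has $4$ even and $2$ odd elements, so $(X+X)^b=\{0,1,2,3\}\times\{\bar0\}\cup\{0,1\}\times\{\bar1\}$. This contains $X^b+X^b=\{0,1,2\}\times\{\bar0\}\cup\{0,1\}\times\{\bar1\}$.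

**Properties of one unwinding.** Clearly $|X^b|=|X|$, and $X\subset Y$ implies $X^b\subset Y^b$. Moreover $X^b+Y^b\subset(X+Y)^b$. To see this, let $(t,\kappa)\in X^b$, $(t',\kappa')\in Y^b$. Then $X\cap\kappa$ and $Y\cap\kappa'$ are nonempty finite subsets of cosets of an infinite cyclic group. After translation, the inequality $|P+P'|\ge|P|+|P'|-1$ in $\mathbb Z$ applies, and
$$t+t'\le|X\cap\kappa|+|Y\cap\kappa'|-2<|(X\cap\kappa)+(Y\cap\kappa')|\le|(X+Y)\cap(\kappa+\kappa')|.$$

**Unwinding along independent elements.** Let $b_1,\dots,b_D\in\Gamma$ be independent. Do the above successively. At step $i$ the ambient group is $\mathbb Z^{i-1}\times\Gamma/\langle b_1,\dots,b_{i-1}\rangle$ and we unwind along $(0,\bar b_i)$. This has infinite order: $nb_i\in\langle b_1,\dots,b_{i-1}\rangle$ forces $n=0$ by independence. The quotient by it is $\mathbb Z^{i-1}\times\Gamma/\langle b_1,\dots,b_i\rangle$. We place the new coordinate $t$ as the $i$-th integer coordinate. All integer coordinates that occur are in $\mathbb N_0$. With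 $\Lambda=\Gamma/\langle b_1,\dots,b_D\rangle$, every finite $X\subset\Gamma$ becomes a finite $X^\sharp\subset\mathbb N_0^D\times\Lambda$. If $\Phi_i$ denotes step $i$, then by monotonicity $\Phi_2\Phi_1X+\Phi_2\Phi_1Y\subset\Phi_2(\Phi_1X+\Phi_1Y)\subset\Phi_2\Phi_1(X+Y)$, and so on. Hence
$$|X^\sharp|=|X|,\qquad X^\sharp+Y^\sharp\subset(X+Y)^\sharp. \tag{3}$$

**Computing $U^\sharp$.** We need to know that our special sets keep their shape. If $T\subset\mathbb N_0^D$ is a finite down-set and a finite set $Y\subset\Gamma$ maps injectively to $\bar Y\subset\Lambda$, then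
$$\Big\{\sum x_ib_i+y:\ x\in T,\ y\in Y\Big\}^\sharp=T\times\bar Y. \tag{4}$$
We show by induction on $i$ that after $i$ steps the set is
$$\Big\{\Big(x_1,\dots,x_i,\ \sum_{l>i}x_l\bar b_l+\bar y\Big):\ x\in T,\ y\in Y\Big\},$$
with bars denoting images in $\Gamma/\langle b_1,\dots,b_i\rangle$. For $i=0$ this is the definition, and $i=D$ is (4). For step $i$, take two elements of the set after $i-1$ steps, given by $(x,y)$ and $(x',y')$, lying in the same coset of $\langle(0,\bar b_i)\rangle$. Then $x_l=x_l'$ for $l<i$, and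
$$\sum_{l>i}(x_l-x_l')b_l+y-y'\in\langle b_1,\dots,b_i\rangle.$$
Passing to $\Lambda$ shows that $y$ and $y'$ have the same image, so $y=y'$. Then independence gives $x_l=x_l'$ for $l>i$. So within a coset only $x_i$ varies. As $T$ is a down-set, $x_i$ runs over an initial segment $\{0,\dots,t\}$. Distinct values give distinct elements, because $(0,\bar b_i)$ has infinite order. Unwinding replaces these $t+1$ points by the points with new coordinate $0,\dots,t$, i.e. $x_i$ becomes the new coordinate. This is the asserted form after $i$ steps.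

Since $S$ is a down-set, (4) with $T=S$, $Y=\{0\}$ gives $U^\sharp=S\times\{0\}$.

**Compression.** The set $A^\sharp$ need not be a down-set, so we push it down. For finite $X\subset\mathbb N_0^D\times\Lambda$ let $C_iX$ replace the intersection of $X$ with each line in direction $\varepsilon_i$ by the initial segment $\{x_i=0,1,\dots\}$ of the same cardinality. For example, $C_1\{(0,1),(2,0)\}=\{(0,1),(0,0)\}$. This is unwinding along $(\varepsilon_i,0)$ in $\mathbb Z^D\times\Lambda$: the quotient is obtained by deleting coordinate $i$, and the new coordinate $t$ is put back in its place. So $|C_iX|=|X|$, $C_iX+C_iY\subset C_i(X+Y)$, and $C_i$ is monotone.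

A finite set is a down-set if and only if all $C_i$ fix it: if all lines meet it in initial segments, coordinates can be lowered one at a time. Further, $C_i$ does not increase the sum of all coordinates of all points of $X$, and strictly decreases it unless $C_iX=X$, because $k$ distinct elements of $\mathbb N_0$ have sum at least $0+1+\dots+(k-1)$, with equality only for the initial segment. This sum is a nonnegative integer. So applying $C_1,\dots,C_D$ cyclically, simultaneously to two finite sets, reaches two down-sets after finitely many steps.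

**Lemma 3.** For finite nonempty $A,B\subset\Gamma$ there are down-sets $A^*,B^*\subset\mathbb N_0^D\times\Lambda$ with $|A^*|=|A|$, $|B^*|=|B|$ and $|S+A^*+B^*|\le|U+A+B|$.

*Proof.* By (3) applied twice and $U^\sharp=S\times\{0\}$, we have $S+A^\sharp+B^\sharp\subset(U+A+B)^\sharp$, so $|S+A^\sharp+B^\sharp|\le|U+A+B|$. Since $S$ is a down-set, $C_iS=S$. Hence for finite $X,Y\subset\mathbb N_0^D\times\Lambda$
$$S+C_iX+C_iY=C_iS+C_iX+C_iY\subset C_i(S+X+Y),$$
and so $|S+C_iX+C_iY|\le|S+X+Y|$. Compress $A^\sharp,B^\sharp$ simultaneously until both are down-sets. $\square$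

## 9. Sizes of the parameters, and the cheap sum $U+\Delta$

Since $\log_2(16K^3m)\ge4$, condition (1) gives $m\ge768K^5$. The following consequences will be used:

* $m\ge2K$ and $j=Km\ge2$; also $d-j=m^2-Km\ge\frac{m^2}2=\frac d2$;
* $u\ge d+j\ge m^2\ge48K^3m$, hence $N\ge\frac u{Km}\ge48K^2$;
* $\frac u{Km}\ge1$, hence $\frac u{Km}\le N\le\frac{2u}{Km}$.

**Proof of Theorem 1(a).** By independence $|U+\Delta|=|S+\{0,\varepsilon_1,\dots,\varepsilon_d\}|$. The set $S_0+\{0,\varepsilon_1,\dots,\varepsilon_d\}$ is the simplex of height $j+1$, and each of the $N$ spikes contributes $d+1$ points. Hence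
$$|U+\Delta|\le\binom{d+j+1}{j+1}+N(d+1)\le u\Big(1+\frac d{j+1}\Big)+\frac{2u}{Km}(m^2+1)\le u\Big(1+\frac mK\Big)+\frac{4um}K\le\frac{6um}K\le\frac{6u}K\sqrt{d+1}.$$
Here we used $d/j=m/K$, $m^2+1\le2m^2$, $1\le m/K$ and $m=\sqrt d$. Since $|\Delta|=d+1$, this is (a). $\square$

## 10. The lower bound for pairs of equal size

**Proof of Theorem 1(b).** By Lemma 3 it suffices to show $|S+A+B|\ge un/8$ for down-sets $A,B\subset\mathbb N_0^{E\cup F}\times\Lambda$ with $|A|=|B|=n$. Suppose, for contradiction, that $|S+A+B|<un/8$.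

**Step 1: elements of $A$ and $B$ use few $F$-coordinates on average.** This will let us find spike directions that most elements avoid. Let $Q=S_0\cap\{0,1\}^E$, a nonempty down-set. Counting only the points with exactly $j$ ones, $|Q|\ge\binom dj$, so
$$\frac u{|Q|}\le\frac{\binom{d+j}{j}}{\binom dj}=\prod_{i=1}^j\frac{d+i}{d-j+i}\le\Big(1+\frac j{d-j}\Big)^j\le e^{j^2/(d-j)}\le e^{2j^2/d}=e^{2K^2}.$$
Since $Q+A+B\subset S+A+B$, Lemma 2 with $J=E$ and $L=F$ gives
$$|Q|\Big(\sum_{a\in A}2^{|\operatorname{supp}_Fa|}\Big)^{1/2}n^{1/2}<\frac{un}8,\qquad\text{so}\qquad\frac1n\sum_{a\in A}2^{|\operatorname{supp}_Fa|}\le\Big(\frac u{8|Q|}\Big)^2\le e^{4K^2}.$$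
By Jensen's inequality for $2^s$, the average of $|\operatorname{supp}_Fa|$ over $A$ is at most $4K^2\log_2e\le\sigma:=6K^2$. Exchanging the roles of $A$ and $B$, the same holds for $B$.

**Step 2: unused spikes force a small sumset.** Let $\mu_k^A,\mu_k^B$ be the fractions of elements of $A,B$ with $k$-th coordinate at least $1$. Summing over $k\in F$ counts average supports, so $\sum_{k\in F}(\mu_k^A+\mu_k^B)\le2\sigma$. Let $r=\lfloor N/(8\sigma)\rfloor$. Since $N\ge48K^2=8\sigma$, we have $r\ge1$ and $r\ge N/(16\sigma)$. Let $F''\subset F$ consist of the $r$ coordinates with the smallest $\mu_k^A+\mu_k^B$. Then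
$$\sum_{k\in F''}(\mu_k^A+\mu_k^B)\le\frac rN\cdot2\sigma\le\frac14.$$
Let $A_1\subset A$, $B_1\subset B$ consist of the elements vanishing on $F''$. They are down-sets and $|A_1|,|B_1|\ge\frac34n$. For $k\in F''$ the set $\varepsilon_k+A_1+B_1$ lies in $S+A+B$, and its elements have $F''$-coordinates exactly those of $\varepsilon_k$, so these $r$ sets are pairwise disjoint. Hence $r|A_1+B_1|<un/8$, and
$$|A_1+B_1|\le\frac{un}{8r}\le\frac{2\sigma un}N\le2\sigma Km\,n=\lambda n,\qquad\lambda:=12K^3m.$$

**Step 3: elements of $A_1$ and $B_1$ use few $E$-coordinates on average.** Apply Lemma 2 to $A_1,B_1$ with $J=\emptyset$, $Q=\{0\}$, and $L=E\cup F$. It gives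
$$\frac1{|A_1|}\sum_{a\in A_1}2^{|\operatorname{supp}a|}\le\frac{|A_1+B_1|^2}{|A_1||B_1|}\le\frac{16}9\lambda^2.$$
By Jensen the average of $|\operatorname{supp}_Ea|\le|\operatorname{supp}a|$ over $A_1$ is at most
$$\omega:=\log_2\frac{16\lambda^2}9=2\log_2\frac{4\lambda}3=2\log_2(16K^3m).$$
The same holds for $B_1$.

**Step 4: $A_1$ and $B_1$ use few $E$-coordinates at all.** An average bound is not enough for Step 5, where we need one small set of coordinates serving all elements. Let $I_A\subset E$ be the set of coordinates that are at least $1$ for some element of $A_1$. As $A_1$ is a down-set, for each $i\in I_A$ there is $\kappa_i\in\Lambda$ with $(\varepsilon_i,\kappa_i)\in A_1$. Let $p=\lfloor|I_A|/(2\omega)\rfloor$.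

If $p=0$ then $|I_A|<2\omega\le8\omega\lambda$. Otherwise choose the $p$ coordinates in $I_A$ least used by $B_1$. The fractions of elements of $B_1$ using the various coordinates of $I_A$ add up to at most $\omega$, so over the chosen ones they add up to at most $p\,\omega/|I_A|\le\frac12$. So the set $B_2\subset B_1$ of elements vanishing on the chosen coordinates has $|B_2|\ge\frac12|B_1|\ge\frac38n$. The $p$ sets $(\varepsilon_i,\kappa_i)+B_2\subset A_1+B_1$, for the chosen $i$, are pairwise disjoint, since on the chosen coordinates their elements agree with $\varepsilon_i$. Hence $p\cdot\frac38n\le\lambda n$, and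
$$|I_A|<2\omega(p+1)\le2\omega\Big(\frac83\lambda+1\Big)\le8\omega\lambda,$$
the last step because $\lambda\ge12$. In the same way the set $I_B$ of $E$-coordinates used by $B_1$ has $|I_B|\le8\omega\lambda$. So $J:=I_A\cup I_B$ satisfies
$$|J|\le16\omega\lambda=384K^3m\log_2(16K^3m).$$

**Step 5: on the coordinates $J$ the simplex is nearly a union of pieces of the cube.** All elements of $A_1,B_1$ vanish on $E\setminus J$, so these are down-sets in $\mathbb N_0^{J\cup F}\times\Lambda$. For $z\in\mathbb N_0^{E\setminus J}$ with $|z|:=\sum z_i\le j$ let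
$$Q_z=\Big\{x\in\{0,1\}^J:\ \sum x_i\le j-|z|\Big\},$$
a nonempty down-set. Since $z+Q_z\subset S_0$, the set $z+Q_z+A_1+B_1$ lies in $S_0+A+B$, and its elements have $(E\setminus J)$-coordinates $z$, so these sets are disjoint for distinct $z$. By Lemma 2 with index set $J\cup F$ and $L=F$, using only $2^{|\operatorname{supp}_Fa|}\ge1$, each has size at least $|Q_z|\sqrt{|A_1||B_1|}\ge\frac34n|Q_z|$. Hence
$$|S+A+B|\ge\frac34n\sum_z|Q_z|.$$

The sum counts the points $z+x$ with $x\in Q_z$, that is, the points of $S_0$ all of whose $J$-coordinates are at most $1$. For a given $i\in J$, the number of $x\in S_0$ with $x_i\ge2$ is (subtract $2$ from $x_i$)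
$$\binom{d+j-2}{j-2}=u\,\frac{j(j-1)}{(d+j)(d+j-1)}\le u\,\frac{j^2}{d^2}=u\,\frac{K^2}{m^2}.$$
Therefore, by the bound on $|J|$ and by (1),
$$\sum_z|Q_z|\ge u\Big(1-\frac{|J|K^2}{m^2}\Big)\ge u\Big(1-\frac{384K^5\log_2(16K^3m)}m\Big)\ge\frac u2.$$
So $|S+A+B|\ge\frac38un$, which contradicts $|S+A+B|<\frac18un$. $\square$

This completes Theorem 1, and with Section 5 also Part 1 of Theorem 2.

## 11. Two independent copies of $U$ separate $\gamma''$ from $\gamma'$

The gap in Part 1 came from a pair of different sizes. With two independent copies of $U$ we can use the pair $(\Delta,\Delta')$. The two sets have equal size, so they are legitimate for $\gamma'$, yet each acts cheaply on one copy. For $\gamma''$ the same set has to serve both copies, and Theorem 1(b) will apply twice.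

**Proof of Theorem 2, Part 2.** Let $b_1,\dots,b_D,b_1',\dots,b_D'\in G$ be independent and
$$V=U(b)+U(b')=\Big\{\sum x_ib_i+\sum y_ib_i':\ x,y\in S\Big\}.$$

**Upper bound for $\gamma'(1_V)$.** Let $\Delta=\{0,b_1,\dots,b_d\}$, $\Delta'=\{0,b_1',\dots,b_d'\}$. Then $|\Delta|=|\Delta'|=d+1$, so $1_\Delta\sim1_{\Delta'}$, and the product of their 2-norms is $d+1$. By Theorem 1(a),
$$|V+\Delta+\Delta'|\le|U(b)+\Delta|\,|U(b')+\Delta'|\le\frac{36u^2}{K^2}(d+1).$$
So $\gamma'(1_V)\le36u^2/K^2$.

**Lower bound for $\gamma''(1_V)$: unwinding one copy.** By the second bullet of Section 5 it suffices to show $|V+A+A|\ge\frac{u^2}{64}|A|$ for finite nonempty $A\subset G$. Unwind along $b_1,\dots,b_D$ and put $\Lambda=G/\langle b_1,\dots,b_D\rangle$. The images $\bar b_1',\dots,\bar b_D'$ are independent in $\Lambda$: if $\sum n_ib_i'\in\langle b_1,\dots,b_D\rangle$, then all $n_i=0$. Hence $U(b')$ maps injectively onto $U':=U(\bar b')\subset\Lambda$. By (4) with $T=S$, $Y=U(b')$ we get $V^\sharp=S\times U'$, and by (3) applied twice,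
$$|V+A+A|\ge|S\times U'+A^\sharp+A^\sharp|.$$

**Using Theorem 1(b) in $\Lambda$.** For $x\in\mathbb N_0^D$ let $A_x\subset\Lambda$ be the fibre of $A^\sharp$ over $x$. The group $\Lambda$ may have torsion, which is why Theorem 1 was proved for all abelian groups. Applying Theorem 1(b) in $\Lambda$ to subsets of $A_x$ and $A_y$ of the common size $\min(|A_x|,|A_y|)$ gives
$$|U'+A_x+A_y|\ge\frac u8\min(|A_x|,|A_y|),$$
trivially if a fibre is empty. The fibre of $S\times U'+A^\sharp+A^\sharp$ over $z$ contains $U'+A_x+A_y$ whenever $z=t+x+y$ with $t\in S$ and $x,y\in\mathbb N_0^D$. So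
$$|S\times U'+A^\sharp+A^\sharp|\ge\frac u8\sum_z\ \max_{\substack{t+x+y=z\\ t\in S}}\min(|A_x|,|A_y|),$$
with an empty maximum read as $0$.

**Using Theorem 1(b) in $\mathbb Z^D$.** Let $A^{(k)}=\{x\in\mathbb N_0^D:|A_x|\ge k\}$ for $k\ge1$. We have $\min(|A_x|,|A_y|)\ge k$ exactly when $x,y\in A^{(k)}$. So for each $z$ the maximum above equals the number of $k\ge1$ with $z\in S+A^{(k)}+A^{(k)}$. Summing over $z$, and applying Theorem 1(b) in $\mathbb Z^D$ with the standard basis (where $U=S$) to the nonempty sets $A^{(k)}$,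
$$\frac u8\sum_z\ \max_{\substack{t+x+y=z\\ t\in S}}\min(|A_x|,|A_y|)=\frac u8\sum_{k\ge1}|S+A^{(k)}+A^{(k)}|\ge\frac u8\sum_{k\ge1}\frac u8|A^{(k)}|=\frac{u^2}{64}\sum_x|A_x|=\frac{u^2}{64}|A|.$$
So $\gamma''(1_V)\ge u^2/64=(K/48)^2\cdot36u^2/K^2\ge(K/48)^2\gamma'(1_V)$. $\square$

## 12. The tensor square: $\gamma=\gamma'$ on $f\otimes f$

Part 3 shows that in the example of Section 11 the first equality $\gamma=\gamma'$ does hold. The two inequalities below pin both quantities to $\gamma(f)^2$.

**Proof of Theorem 2, Part 3.** Let $f$ be nonnegative and nonzero in $\ell^1(H)$.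

**$\gamma'(f\otimes f)\le\gamma(f)^2$: swapping makes any pair identically distributed.** Let $g,h$ be any admissible functions on $H$. Swapping coordinates shows $g\otimes h\sim h\otimes g$ on $H\times H$. The maximum defining a max-convolution of tensor products splits into a product of two maxima:
$$\big((f\otimes f)\star(g\otimes h)\star(h\otimes g)\big)(x,y)=(f\star g\star h)(x)\,(f\star h\star g)(y).$$
So the $\ell^1$-norm is $\|f\star g\star h\|_1^2$, while $\|g\otimes h\|_2\|h\otimes g\|_2=\|g\|_2^2\|h\|_2^2$. Take the infimum over $g,h$.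

**$\gamma(f\otimes f)\ge\gamma(f)^2$: apply the definition in fibres, then to the fibre norms.** Let $g,h$ be admissible on $H\times H$. Put $g_x=g(x,\cdot)$, $h_x=h(x,\cdot)$, $\hat g(x)=\|g_x\|_2$, $\hat h(x)=\|h_x\|_2$. Then $\hat g,\hat h$ are nonzero. They lie in $\ell^1(H)$ because $\|\cdot\|_2\le\|\cdot\|_1$. Also $\|\hat g\|_2=\|g\|_2$ and $\|\hat h\|_2=\|h\|_2$. If $t+x+x'=z$, then for all $w\in H$
$$\big((f\otimes f)\star g\star h\big)(z,w)\ge f(t)\,(f\star g_x\star h_{x'})(w).$$
Summing over $w$, the $\ell^1$-norm of the fibre over $z$ is at least $f(t)\,\gamma(f)\,\hat g(x)\hat h(x')$; this is trivial if $g_x=0$ or $h_{x'}=0$. Maximize over $t+x+x'=z$ and sum over $z$: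
$$\|(f\otimes f)\star g\star h\|_1\ge\gamma(f)\,\|f\star\hat g\star\hat h\|_1\ge\gamma(f)^2\|\hat g\|_2\|\hat h\|_2=\gamma(f)^2\|g\|_2\|h\|_2.$$

**Conclusion of the proof.** Since $\gamma(f\otimes f)\le\gamma'(f\otimes f)$, both equal $\gamma(f)^2$. Now let $H=\mathbb Z^D$, $f=1_U$ with $U=U(b)$, $K\ge49$ and $V=U\times U$. Then $1_V=f\otimes f$, and $V$ is the set of Section 11 in $\mathbb Z^{2D}$ for the independent elements $(b_i,0)$ and $(0,b_i)$. So
$$\gamma(1_V)=\gamma'(1_V)\le\frac{36u^2}{K^2}<\frac{u^2}{64}\le\gamma''(1_V),$$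
where the strict inequality is $K>48$. $\blacksquare$
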